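\title{Tur\'an graphs and the smallest signless Laplacian eigenvalue of $K_{r+1}$-free graphs}

\begin{abstract}
Let $f_r(n)$ be the largest value that the smallest signless Laplacian eigenvalue takes on $K_{r+1}$-free graphs of order $n$, and let $c_r=\lim_{n\to\infty} f_r(n)/n$. Tur\'an graphs give $c_r\ge 1-2/r$. We consider the question whether equality holds for every $r\ge 3$. It does not: blow-ups of a five-cycle joined to an independent set give $c_3\ge (190-22\sqrt5)/421>0.3344>1/3$. On the other hand, for $r\ge 10^{100}$ every $K_{r+1}$-free graph of order $n>r$ has smallest signless Laplacian eigenvalue at most $(1-2/r)n$, so that $c_r=1-2/r$ for all such $r$. The proof of the second result analyzes a random greedy partition of the vertex set.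
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $G$ be a finite simple graph of order $n$ with vertex set $V$, edge set $E$, adjacency matrix $A$ and diagonal degree matrix $D$. Its \emph{signless Laplacian} is $Q(G)=D+A$, and $q_{\min}(G)$ denotes the smallest eigenvalue of $Q(G)$. For a real vector $x=(x_u)_{u\in V}$,
\begin{equation}\label{eq:form}
x^{T}Q(G)x=\sum_{uw\in E}(x_u+x_w)^2,\qquad q_{\min}(G)=\min_{x\ne 0}\frac{x^{T}Q(G)x}{x^{T}x}.
\end{equation}
The form vanishes at some $x\neq0$ exactly when $x$ changes sign along every edge, that is, when some component of $G$ is bipartite. So $q_{\min}$ measures how far $G$ is from being bipartite, and one may ask how large it can be when large cliques are forbidden. For integers $n>r\ge2$ let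
\[
f_r(n)=\max\{q_{\min}(G): G \text{ has order } n \text{ and contains no } K_{r+1}\}.
\]
It is known that the limit $c_r=\lim_{n\to\infty}f_r(n)/n$ exists, and that for $r\geq3$ every $K_{r+1}$-free graph of order $n$ satisfies $q_{\min}(G)<\bigl(1-\frac{3}{3r-1}\bigr)n$.

The first candidate for an extremal graph is the Tur\'an graph $T_r(n)$, for $r\mid n$ the complete $r$-partite graph with parts of size $s=n/r$. It is regular of degree $(r-1)s$. Its adjacency matrix has eigenvalue $0$ on vectors with sum $0$ on every part, eigenvalue $-s$ on vectors that are constant on parts and have total sum $0$, and eigenvalue $(r-1)s$ on constants. Hence $q_{\min}(T_r(n))=(r-2)s=(1-2/r)n$, and for $r\ge3$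
\[
1-\frac2r\le c_r\le 1-\frac{3}{3r-1}.
\]

No $r$-partite graph does better than the Tur\'an graph. This follows from the next lemma, which will also be the main use of the eigenvalue in Section~\ref{sec:two}.

\begin{lemma}\label{lem:partition}
Let $r\geq2$, let $G$ be a graph of order $n$ with $e$ edges, and let $V=P_1\cup\dots\cup P_r$ be a partition, empty parts allowed, with $e_{\mathrm{in}}$ edges inside parts. Then
\[
n\,q_{\min}(G)\le \frac{r-2}{r-1}\,2e+\frac{r}{r-1}\,2e_{\mathrm{in}} .
\]
\end{lemma}

\begin{proof}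
For $r=2$ one would test \eqref{eq:form} on the vector that is $+1$ on $P_1$ and $-1$ on $P_2$. For general $r$ we use a random vector, constant on parts, whose values on different parts are negatively correlated. Choose $k\in\{1,\dots,r\}$ uniformly and put $\xi_k=\sqrt{r-1}$ and $\xi_i=-1/\sqrt{r-1}$ for $i\ne k$. Then, for $i\neq j$,
\[
\mathbb{E}\xi_i^2=\frac{r-1}{r}+\frac{r-1}{r}\cdot\frac1{r-1}=1,\qquad
\mathbb{E}\xi_i\xi_j=-\frac2r+\frac{r-2}{r}\cdot\frac1{r-1}=-\frac1{r-1}.
\]
Let $x_u=\xi_i$ for $u\in P_i$. Then $\mathbb{E}\,x^Tx=n$, and $\mathbb{E}(x_u+x_w)^2$ equals $4$ if $u,w$ lie in one part and $2-\frac{2}{r-1}=\frac{2(r-2)}{r-1}$ otherwise. Taking expectations in $q_{\min}(G)\,x^Tx\le x^TQ(G)x$ gives $n\,q_{\min}(G)\le \frac{2(r-2)}{r-1}(e-e_{\mathrm{in}})+4e_{\mathrm{in}}$, and $4-\frac{2(r-2)}{r-1}=\frac{2r}{r-1}$.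
\end{proof}

If all parts are independent, then $e_{\mathrm{in}}=0$ and $2e\le n^2-\sum_i|P_i|^2\le(1-1/r)n^2$ by the Cauchy--Schwarz inequality, so $q_{\min}(G)\le\frac{r-2}{r-1}\cdot\frac{r-1}{r}n=(1-2/r)n$. A $K_{r+1}$-free graph that beats the Tur\'an graph must therefore have many edges inside the parts of \emph{every} partition into $r$ parts, and it must gain more in the second term of Lemma~\ref{lem:partition} than it loses in the first by having fewer edges. For $r=2$ the first term vanishes and nothing can be lost: the blow-up of $C_5$ with classes of size $a$ is triangle-free and has $q_{\min}=2a(1-\cos\frac\pi5)$ (see Section~\ref{sec:three}), so $c_2>0=1-2/2$. For $r\ge3$ the loss is real, and it is plausible that the Tur\'an graph wins. The problem, posed by de Lima, Nikiforov and Oliveira \cite{LNO}, is to prove or disprove the statement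
\begin{center}
\emph{if $r\ge3$, then $c_r=1-2/r$.}
\end{center}
The statement is false, but it is true for large $r$.

\begin{theorem}\label{thm:three}
We have $c_3\ge \frac{197-\sqrt{12889}}{250}>0.3338>\frac13$. By optimizing the same construction, $c_3\ge\frac{190-22\sqrt5}{421}>0.3344$.
\end{theorem}

\begin{theorem}\label{thm:large}
If $r\ge10^{100}$, then every $K_{r+1}$-free graph $G$ of order $n>r$ satisfies $q_{\min}(G)\le(1-\frac2r)n$. Hence $c_r=1-\frac2r$ for all such $r$, and $f_r(n)=(1-\frac2r)n$ whenever $r\mid n$.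
\end{theorem}

The range $4\le r<10^{100}$ is not settled here, and the number $10^{100}$ is not optimized. Theorem~\ref{thm:three} is proved in Section~\ref{sec:three}, Theorem~\ref{thm:large} in Sections~\ref{sec:two}--\ref{sec:end}.

\section{A $K_4$-free graph that beats the Tur\'an graph}\label{sec:three}

The graph $T_3(n)$ is a complete bipartite graph joined to an independent set. We replace the bipartite graph by another triangle-free graph and compute what is gained and lost.

\begin{lemma}\label{lem:join}
Let $H$ be a $k$-regular graph of order $m$ with $k\ge1$ and least adjacency eigenvalue $-\theta$. Let $G$ be obtained from $H$ by adding an independent set $Y$ of $b\ge1$ new vertices, each adjacent to all vertices of $H$. Then $q_{\min}(G)$ is the minimum of $k+b-\theta$ and the smaller root of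
\[
p(\lambda)=\lambda^2-(2k+b+m)\lambda+2km .
\]
\end{lemma}

\begin{proof}
In $G$ the vertices of $H$ have degree $k+b$ and those of $Y$ have degree $m$. The space $\mathbb{R}^{m+b}$ is the direct sum of three $Q(G)$-invariant subspaces. On vectors supported on $H$ with sum $0$, the matrix $Q(G)$ acts as $(k+b)I+A(H)$. Since $A(H)\neq0$ has trace $0$, we have $-\theta<0<k$, so the eigenvectors for $-\theta$ are orthogonal to the constants, and the least eigenvalue on this subspace is $k+b-\theta$. On vectors supported on $Y$ with sum $0$, it acts as $mI$. On vectors equal to $s$ on $H$ and $t$ on $Y$, it acts by $(s,t)\mapsto((2k+b)s+bt,\ ms+mt)$; this map has trace $2k+b+m$ and determinant $2km$, so its characteristic polynomial is $p$. Finally $p(m)=-bm<0$, so $p$ has two real roots and the smaller one is less than $m$; the eigenvalue $m$ is never the minimum.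
\end{proof}

Let $n=m+b$ and $w=m/n\in(0,1)$. For $H=K_{m/2,m/2}$ we have $k=\theta=m/2$, so $q_{\min}(G)/n$ is the minimum of $1-w$ and the smaller root of $\lambda^2-(1+w)\lambda+w^2$. At $w=\frac23$, the Tur\'an graph, this polynomial is $(\lambda-\frac13)(\lambda-\frac43)$ and both candidates equal $\frac13$. A non-bipartite $H$ can improve the first candidate, because $k-\theta$ can then be positive; having fewer edges, it lowers the second.

Let $H$ be the blow-up of $C_5$ with independent classes $X_0,\dots,X_4$ of size $a$, where $X_i$ is completely joined to $X_{i+1}$ (indices modulo $5$), and let $G_{a,b}$ be the graph of Lemma~\ref{lem:join}, of order $n=5a+b$. A clique of $G_{a,b}$ has at most one vertex in $Y$ and at most two in $H$, because vertices of a clique of $H$ lie in distinct, pairwise consecutive classes. So $G_{a,b}$ is $K_4$-free. Here $m=5a$ and $k=2a$. The matrix $A(H)$ vanishes on vectors with sum $0$ on every class, and for $\zeta=e^{2\pi\mathrm{i}/5}$ and $j=0,\dots,4$ the vector equal to $\zeta^{ij}$ on $X_i$ has eigenvalue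 $a(\zeta^j+\zeta^{-j})=2a\cos(2\pi j/5)$. Hence $\theta=2a\cos\frac\pi5=\frac{1+\sqrt5}{2}a$. Substituting $a=wn/5$ and $b=(1-w)n$ in Lemma~\ref{lem:join} gives
\begin{equation}\label{eq:family}
\frac{q_{\min}(G_{a,b})}{n}=\min\{1-\gamma w,\ \lambda_-(w)\},\qquad w=\frac{5a}{n},\quad \gamma=\frac35+\frac{1+\sqrt5}{10}=\frac{7+\sqrt5}{10},
\end{equation}
where $\lambda_-(w)$ is the smaller root of $p_w(\lambda)=\lambda^2-(1+\frac45w)\lambda+\frac45w^2$.

Which $w$ make both candidates exceed $\frac13$? The first does so if and only if $w<\frac{2}{3\gamma}=\frac{20}{21+3\sqrt5}\approx0.7218$. The midpoint of the roots of $p_w$ exceeds $\frac12$, so the second does so if and only if $p_w(\frac13)=\frac{2}{45}(18w^2-6w-5)>0$, that is, $w>\frac{1+\sqrt{11}}{6}\approx0.7194$. The window is narrow but not empty; it contains $w=\frac{18}{25}$, which is realized by $a=18\ell$, $b=35\ell$.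

\begin{proof}[Proof of Theorem~\ref{thm:three}]
Let $a=18\ell$, $b=35\ell$, $n=125\ell$. In units of $\ell$, the candidates of Lemma~\ref{lem:join} are $71-9(1+\sqrt5)=62-9\sqrt5$ and the smaller root $\frac12(197-\sqrt{12889})$ of $\lambda^2-197\lambda+6480$. Since $\sqrt5<2.2366$, the first exceeds $41.87$. Since $113.52^2<12889<113.55^2$, the second lies between $41.725=0.3338\cdot125$ and $41.74$. Hence $q_{\min}(G_{18\ell,35\ell})/n=\frac{197-\sqrt{12889}}{250}>0.3338$ for all $\ell\ge1$. As the limit $c_3$ exists, it may be computed along $n=125\ell$, and the first bound follows.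

For the second bound we look for the $w$ at which the two candidates in \eqref{eq:family} agree. With $\lambda=1-\gamma w$,
\[
p_w(\lambda)=\lambda\bigl(\lambda-1-\tfrac45w\bigr)+\tfrac45w^2=w\Bigl(\tfrac45w-\bigl(\gamma+\tfrac45\bigr)\lambda\Bigr).
\]
This vanishes when $\frac45w=(\gamma+\frac45)(1-\gamma w)$. Since $\gamma+\frac45=\frac{15+\sqrt5}{10}$ and $\frac45+\gamma(\gamma+\frac45)=\frac{190+22\sqrt5}{100}$, the solution $w^*$ and the value $q^*=1-\gamma w^*=\frac45w^*/(\gamma+\frac45)$ are
\[
w^*=\frac{10(15+\sqrt5)}{190+22\sqrt5}=\frac{685-35\sqrt5}{842}\in(0,1),\qquad q^*=\frac{80}{190+22\sqrt5}=\frac{190-22\sqrt5}{421}.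
\]
As $q^*<\frac12$, it is the smaller root, so $\lambda_-(w^*)=q^*$. From $\sqrt5<2.237$ we get $q^*>80/239.214>0.3344$. For large $n$ take $a=\lfloor w^*n/5\rfloor$ and $b=n-5a$. Then $w\to w^*$, the right side of \eqref{eq:family} is continuous in $w$, and so $c_3\ge q^*$.
\end{proof}

\begin{remark}
The value $q^*$ is optimal within the family: $q_{\min}(G_{a,b})/n\le q^*$ for all $a,b$. For $w\ge w^*$ this holds because $1-\gamma w$ decreases. For $w\le w^*$ it holds because $\lambda_-$ increases on $(0,1)$. Indeed $p_w(w)=-w(1-w)<0$, so $\lambda_-(w)$ is a simple root and $\lambda_-(w)<w$; at this root $\partial_\lambda p_w<0$ and $\partial_wp_w=\frac45(2w-\lambda)>0$, whence $\lambda_-'(w)=-\partial_wp_w/\partial_\lambda p_w>0$.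
\end{remark}

\section{Edges inside parts: a lower bound and a greedy upper bound}\label{sec:two}

From here on we assume
\begin{equation}\label{eq:H}
G \text{ is } K_{r+1}\text{-free of order } n \quad\text{and}\quad q_{\min}(G)>\Bigl(1-\frac2r\Bigr)n,
\end{equation}
and we derive a contradiction for $r\ge10^{100}$. In this section $r\ge2$ is arbitrary.

\subsection*{Normalization}
A graph that competes with $T_r(n)$ is best described through its non-edges, on the scale $n/r$ of a Tur\'an part. For $X\subseteq V$ let $\mu(X)=r|X|/n$, so $\mu(V)=r$; all integrals are finite sums taken with respect to $\mu$. The \emph{block} of $u$ is the set $B_u$ consisting of $u$ and all vertices not adjacent to $u$. Thus $w\in B_u$ if and only if $u\in B_w$, and $u,w$ are adjacent if and only if $w\notin B_u$. For $R,X\subseteq V$ put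
\[
d(u)=\mu(B_u),\qquad d_R(u)=\mu(B_u\cap R),\qquad \nu(X,R)=\int_Xd_R\,d\mu,\qquad \tau=\frac1r\int_V(d-1)\,d\mu .
\]
The number $\nu(X,R)=\nu(R,X)$ is the $\mu\times\mu$-measure of the pairs in $X\times R$ that are not edges, and $\nu(V,V)=r(1+\tau)$. In $T_r(n)$ the blocks are the parts, $d\equiv1$ and $\tau=0$. In general $2e=\sum_u(n-|B_u|)=n^2\bigl(1-\frac{1+\tau}{r}\bigr)$, so $\tau$ measures the deficit of edges relative to the Tur\'an density. For a partition $\mathcal{P}$ let $\eta(\mathcal{P})=(r/n)^2\,2e_{\mathrm{in}}$ be the $\mu\times\mu$-measure of the ordered adjacent pairs lying in a common part.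

\begin{lemma}\label{lem:basic}
Assume \eqref{eq:H}. Then $d(u)<2$ for all $u\in V$, and $\eta(\mathcal{P})>(r-2)\tau$ for every partition $\mathcal{P}$ of $V$ into $r$ parts, empty parts allowed.
\end{lemma}

\begin{proof}
By \eqref{eq:form}, $q_{\min}(G)$ is at most the diagonal entry $n-|B_u|$ of $Q(G)$, so $|B_u|<2n/r$. By Lemma~\ref{lem:partition},
\[
\frac{r-2}{r}\,n^2<\frac{r-2}{r-1}\cdot\frac{r-1-\tau}{r}\,n^2+\frac{r}{r-1}\cdot\frac{n^2}{r^2}\,\eta(\mathcal{P}).
\]
Multiplying by $r(r-1)/n^2$ gives $(r-2)(r-1)<(r-2)(r-1-\tau)+\eta(\mathcal{P})$.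
\end{proof}

These two statements are all that we use of the eigenvalue. The goal is now a partition into $r$ parts with $\eta\le(r-2)\tau$.

\subsection*{The random greedy partition}
In a Tur\'an graph one finds the parts by picking a vertex, removing its block, and repeating. We run the same procedure in $G$ with random choices. Let $R_0=V$. While $R_{i-1}\ne\emptyset$, pick a \emph{pivot} $v_i\in R_{i-1}$ uniformly at random and let
\[
V_i=B_{v_i}\cap R_{i-1},\qquad R_i=R_{i-1}\setminus V_i,\qquad \omega_i=\mu(V_i).
\]
For $i<j$ we have $v_j\notin B_{v_i}$, so the pivots form a clique. Since $G$ is $K_{r+1}$-free, the process stops after at most $r$ steps. If it stops earlier, we let the remaining $V_i$ and $R_i$ with $i\le r$ be empty. So $\mathcal{V}=(V_1,\dots,V_r)$ is a partition of $V$ and $\sum_{i=1}^r\omega_i=r$. We write $\mathcal{F}_i$ for the history of the first $i$ steps.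

\begin{lemma}\label{lem:greedy}
If $G$ is $K_{r+1}$-free, then $\mathbb{E}\,\eta(\mathcal{V})=r\tau-\mathbb{E}\sum_{i=1}^r(\omega_i-1)^2$. Under \eqref{eq:H},
\begin{equation}\label{eq:budget}
\mathbb{E}\sum_{i=1}^r(\omega_i-1)^2<2\tau ,
\end{equation}
and in particular $\tau>0$.
\end{lemma}

\begin{proof}
Fix $R\ne\emptyset$, let $v\in R$ be uniform, and put $V'=B_v\cap R$ and $R'=R\setminus V'$. From $\nu(R,R)=\nu(V',V')+2\nu(V',R')+\nu(R',R')$ and $\nu(V',R)=\nu(V',V')+\nu(V',R')$ we get $\nu(V',V')=2\nu(V',R)-\nu(R,R)+\nu(R',R')$. So the measure of the ordered adjacent pairs in $V'$ is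
\[
\mu(V')^2-\nu(V',V')=\mu(V')^2-2\nu(V',R)+\nu(R,R)-\nu(R',R').
\]
The first two terms have related expectations. Since $\mu(V')=d_R(v)$, we have $\mathbb{E}\mu(V')^2=\mu(R)^{-1}\int_Rd_R^2$. A vertex $u\in R$ lies in $V'$ if and only if $v\in B_u\cap R$, which has probability $d_R(u)/\mu(R)$; so $\mathbb{E}\nu(V',R)=\mathbb{E}\int_{V'}d_R=\mu(R)^{-1}\int_Rd_R^2$ as well. The expected measure of adjacent pairs in $V'$ is therefore $\nu(R,R)-\mathbb{E}\nu(R',R')-\mathbb{E}\mu(V')^2$. Apply this with $R=R_{i-1}$ given $\mathcal{F}_{i-1}$ (all terms vanish if $R_{i-1}=\emptyset$), take expectations and sum over $i\le r$. The terms in $\nu$ telescope from $\nu(V,V)=r(1+\tau)$ to $\nu(R_r,R_r)=0$, so $\mathbb{E}\eta(\mathcal{V})=r(1+\tau)-\mathbb{E}\sum\omega_i^2$. Since $\sum\omega_i=r$, we have $\sum_{i=1}^r(\omega_i-1)^2=\sum\omega_i^2-r$, which proves the identity. Lemma~\ref{lem:basic} gives $\mathbb{E}\eta(\mathcal{V})>(r-2)\tau$, and \eqref{eq:budget} follows.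
\end{proof}

The greedy partition has $\mathbb{E}\eta\le r\tau$, while we need $(r-2)\tau$: it misses by at most $2\tau$. This near miss is what we exploit. By \eqref{eq:budget}, a sum of $r$ squares has expectation below $2\tau$, whereas the total deficit $\int(d-1)$ is $r\tau$. The factor $r$ between the two is what separates large $r$ from small $r$.

\begin{example}\label{ex:c5}
Take $n=5r\ell$ and join completely $r-2$ independent sets of measure $1$ (size $5\ell$) and a blow-up of $C_5$ with classes $X_0,\dots,X_4$ of measure $\frac25$ (size $2\ell$). The largest cliques have $(r-2)+2=r$ vertices. We have $d=\frac65$ on the blow-up, which has measure $2$, and $d=1$ elsewhere, so $r\tau=\frac25$. In every run, each of the $r-2$ independent sets is removed in one step with $\omega=1$. The first pivot in the blow-up, say in $X_i$, removes $X_i\cup X_{i+2}\cup X_{i+3}$, with $\omega=\frac65$; the second removes the independent set $X_{i-1}\cup X_{i+1}$, with $\omega=\frac45$. Thus $\sum(\omega_i-1)^2=\frac2{25}$, and \eqref{eq:budget} reads $\frac{2}{25}<\frac{4}{5r}$.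 This fails for $r\ge10$, so for $r\geq10$ this graph has $q_{\min}\le(1-2/r)n$. A local departure from the Tur\'an structure adds a constant to the left side of \eqref{eq:budget}, but only a constant divided by $r$ to the right side.
\end{example}

The proof makes this example general. Section~\ref{sec:exc} shows that the vertices whose blocks do not look like Tur\'an parts have measure at most $M\tau$, with $M$ independent of $r$. Section~\ref{sec:clusters} shows that the other vertices fall into exactly $r$ independent sets. Putting the exceptional vertices into one of these sets gives a partition with $\eta\le4M\tau$, which contradicts Lemma~\ref{lem:basic} once $r-2\ge4M$.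

\section{Exceptional vertices have measure $O(\tau)$}\label{sec:exc}

We assume \eqref{eq:H} and $r\ge10^{100}$. Inequality \eqref{eq:budget} controls $\omega_{i+1}=d_{R_i}(v_{i+1})$, the part of a block that is left at time $i$, and we want to control blocks themselves. We therefore use only the early steps, when most of $V$ is still present. Let
\[
L_i(u)=d(u)-d_{R_i}(u)=\mu(B_u\setminus R_i),\qquad \psi_i(u)=\mathbb{E}\bigl[\mathbf{1}_{u\in R_i}\,(d_{R_i}(u)-1)^2\bigr].
\]

\begin{lemma}\label{lem:early}
Let $0\le j\le i\le r/8$ be integers and $u,z\in V$.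
\begin{enumerate}
\item[(a)] On the event $z\in R_j$ we have $\mathbb{P}(z\notin R_i\mid\mathcal{F}_j)\le3(i-j)/r$. In particular $\mathbb{P}(z\notin R_i)\le3i/r$ and $\mathbb{E}L_i(u)\le6i/r$.
\item[(b)] Let $X\subseteq V$ and $\delta,\sigma>0$, and let $\mathcal{I}$ be a set of at least $\sigma r$ integers in $[0,r/8]$ such that $\psi_i(u)\ge\delta$ for all $u\in X$ and $i\in\mathcal{I}$. Then $\mu(X)<2\tau/(\sigma\delta)$.
\end{enumerate}
\end{lemma}

\begin{proof}
Every step removes measure less than $2$ by Lemma~\ref{lem:basic}, so $\mu(R_i)\ge r-2i\ge\frac34r$. A vertex $z\in R_{k-1}$ is removed at step $k\le r/8$ if and only if $v_k\in B_z$, which has conditional probability at most $d(z)/\mu(R_{k-1})<\frac{8}{3r}<\frac3r$. Summing over $j<k\le i$ gives the first bound in (a), and $\mathbb{E}L_i(u)=\int_{B_u}\mathbb{P}(z\notin R_i)\,d\mu(z)\le 6i/r$. For (b), the pivot $v_{i+1}$ is uniform in $R_i\neq\emptyset$ and $\mu(R_i)\le r$, so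
\[
\mathbb{E}(\omega_{i+1}-1)^2=\mathbb{E}\,\frac{1}{\mu(R_i)}\int_{R_i}(d_{R_i}-1)^2\,d\mu\ \ge\ \frac1r\int_V\psi_i\,d\mu .
\]
Summing over $i\in\mathcal{I}$ and using \eqref{eq:budget} gives $\sigma r\cdot\frac1r\,\delta\mu(X)<2\tau$.
\end{proof}

In (b) the factor $1/r$, the chance of picking from a set of measure $1$, cancels against the number $\sigma r$ of steps. This is why the bounds below do not depend on $r$.

\subsection*{Blocks of the wrong size}
For $0<\kappa\le1$ let $W_\kappa=\{u:|d(u)-1|\ge\kappa\}$.

\begin{lemma}\label{lem:W}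
We have $\mu(W_\kappa)\le480\,\tau/\kappa^3$ for $0<\kappa\le1$, and $\tau\le20\,r^{-1/3}$.
\end{lemma}

\begin{proof}
Let $u\in W_\kappa$ and $0\le i\le\kappa r/30$. By Lemma~\ref{lem:early}(a) and Markov's inequality,
\[
\mathbb{P}(u\notin R_i)+\mathbb{P}\bigl(L_i(u)\ge\tfrac\kappa2\bigr)\le\frac{3i}{r}+\frac{12i}{\kappa r}\le\frac{15i}{\kappa r}\le\frac12 .
\]
So with probability at least $\frac12$ we have $u\in R_i$ and $d(u)-\frac\kappa2<d_{R_i}(u)\le d(u)$. On this event $d_{R_i}(u)-1>\frac\kappa2$ if $d(u)\ge1+\kappa$, and $d_{R_i}(u)-1\le-\kappa$ if $d(u)\le1-\kappa$. Hence $\psi_i(u)\ge\kappa^2/8$. The interval $[0,\kappa r/30]$ contains at least $\kappa r/30$ integers, and Lemma~\ref{lem:early}(b) gives $\mu(W_\kappa)<2\tau\cdot\frac{30}{\kappa}\cdot\frac{8}{\kappa^2}$.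

Since $d-1<\kappa$ outside $W_\kappa$ and $d-1<1$ everywhere, $\tau\le\kappa+\mu(W_\kappa)/r\le\kappa+\frac{480\tau}{\kappa^3r}$. For $\kappa=(960/r)^{1/3}\leq1$ this reads $\tau\le\kappa+\tau/2$, so $\tau\le2\kappa<20r^{-1/3}$.
\end{proof}

We now fix the constants
\[
h=10^{-2},\qquad\varepsilon=h^2=10^{-4},\qquad\kappa=\varepsilon/384,\qquad M=3\cdot10^{22},\qquad W=W_\kappa .
\]
Since $1/\kappa=3.84\cdot10^6$, we have $480/\kappa^3<2.8\cdot10^{22}$ and $192/\kappa^2<3\cdot10^{15}$, so $480/\kappa^3+192/\kappa^2\le M$. The functions $r^{-1/3}$ and $r^{-1/3}(1+\ln r)$ decrease for $\ln r>2$, and at $r=10^{100}$ we have $r^{-1/3}<5\cdot10^{-34}$ and $1+\ln r<232$. As $M\tau\le6\cdot10^{23}r^{-1/3}$ by Lemma~\ref{lem:W},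
\begin{equation}\label{eq:small}
M\tau\le10^{-9},\qquad M\tau(1+\ln r)\le10^{-6},\qquad \mu(W)\le M\tau\le10^{-9}.
\end{equation}

\subsection*{Blocks that are not nearly closed}
Blocks of measure $1$ need not resemble Tur\'an parts. Take $3r$ independent classes of measure $\frac13$ in cyclic order, and join two different classes completely unless they are consecutive. Then $d\equiv1$, but the blocks, each a union of three consecutive classes, overlap in a chain. (This graph contains $K_{r+1}$; the point is that Lemma~\ref{lem:W} alone cannot tell.) In a Tur\'an graph, $z\in B_u$ implies $B_z=B_u$. The failure of this property at $u$ is measured by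
\[
\alpha(u)=\int_{B_u}\mu(B_u\setminus B_z)\,d\mu(z),\qquad \beta(u)=\int_{B_u}\mu(B_z\setminus B_u)\,d\mu(z).
\]
In the cyclic example both equal $\frac23\cdot\frac13=\frac29$. The quantity $\alpha$ is the one needed in Section~\ref{sec:clusters}. The quantity $\beta$ is the one seen by the greedy process: a pivot in $B_z\setminus B_u$ removes $z\in B_u$ but keeps $u$, and so pushes $d_{R_i}(u)$ below $1$ while $u$ can still be picked. Let $S=\{u\notin W:\alpha(u)\ge\varepsilon\}$.

\begin{lemma}\label{lem:S}
$\mu(S)\le192\,\tau/\kappa^2$.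
\end{lemma}

\begin{proof}
Let $u\in S$. We first pass from $\alpha$ to $\beta$. We have $\mu(B_z\setminus B_u)-\mu(B_u\setminus B_z)=d(z)-d(u)$, and this difference exceeds $-2\kappa$ for $z\notin W$ and $-2$ for all $z$. Since $\mu(B_u)<2$, \eqref{eq:small} gives
\[
\beta(u)=\alpha(u)+\int_{B_u}(d(z)-d(u))\,d\mu(z)\ge\varepsilon-4\kappa-2\mu(W)\ge\frac\varepsilon2 .
\]

Let $r/48\le i\le r/24$ and $z\in B_u$. For $1\le j\le i$ let $\mathcal{E}_j$ be the event that $u,z\in R_{j-1}$, $v_j\in B_z\setminus B_u$ and $u\in R_i$. On $\mathcal{E}_j$ the vertex $z$ is removed exactly at step $j$, so these events are disjoint, and each implies $u\in R_i$, $z\notin R_i$. Given $\mathcal{F}_{j-1}$ with $u,z\in R_{j-1}$, the pivot $v_j$ lies in $B_z\setminus B_u$ with probability at least $\frac1r\mu((B_z\setminus B_u)\cap R_{j-1})$. In that case $u\in R_j$, and by Lemma~\ref{lem:early}(a) $u$ survives to $R_i$ with conditional probability at least $1-3i/r$. By the same lemma, any three vertices $u,z,y$ all lie in $R_{j-1}$ with probability at least $1-9i/r$.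 Therefore
\[
\mathbb{P}(\mathcal{E}_j)\ge\Bigl(1-\frac{3i}r\Bigr)\frac1r\int_{B_z\setminus B_u}\mathbb{P}(u,z,y\in R_{j-1})\,d\mu(y)\ge\frac1r\Bigl(1-\frac{12i}{r}\Bigr)\mu(B_z\setminus B_u)\ge\frac{\mu(B_z\setminus B_u)}{2r}.
\]
Summing over $j\le i$ and using $i\ge r/48$ gives $\mathbb{P}(u\in R_i,z\notin R_i)\ge\mu(B_z\setminus B_u)/96$. Integrating over $z\in B_u$,
\[
\mathbb{E}\bigl[\mathbf{1}_{u\in R_i}L_i(u)\bigr]\ge\frac{\beta(u)}{96}\ge\frac{\varepsilon}{192}=2\kappa .
\]
Since $u\notin W$, we have $1-d_{R_i}(u)=L_i(u)-(d(u)-1)>L_i(u)-\kappa$, so $|d_{R_i}(u)-1|\ge(L_i(u)-\kappa)_+$, where $t_+=\max\{t,0\}$. By the Cauchy--Schwarz inequality,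
\[
\psi_i(u)\ge\bigl(\mathbb{E}[\mathbf{1}_{u\in R_i}(L_i(u)-\kappa)_+]\bigr)^2\ge(2\kappa-\kappa)^2=\kappa^2 .
\]
The interval $[r/48,r/24]$ contains at least $r/48-1\ge r/96$ integers, so Lemma~\ref{lem:early}(b) gives $\mu(S)<192\,\tau/\kappa^2$.
\end{proof}

Call the vertices of $Z=W\cup S$ \emph{exceptional} and those of $T=V\setminus Z$ \emph{typical}. By Lemmas~\ref{lem:W} and~\ref{lem:S} and by \eqref{eq:small},
\begin{equation}\label{eq:Z}
\mu(Z)\le M\tau\le10^{-9},\qquad\text{and}\qquad |d(v)-1|<\kappa,\quad\alpha(v)<\varepsilon\quad\text{for all }v\in T .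
\end{equation}

\section{The typical vertices form $r$ independent sets}\label{sec:clusters}

\subsection*{Cores and clusters}
A small $\alpha(v)$ says that most vertices $u\in B_v$ have nearly the same block as $v$. We collect them: the \emph{core} of $v\in T$ is
\[
B_v^*=\{u\in B_v\cap T:\ \mu(B_v\setminus B_u)\le h\}.
\]

\begin{lemma}\label{lem:core}
Let $u,v\in T$.
\begin{enumerate}
\item[(a)] $\mu(B_v\setminus B_v^*)\le1.1h$ and $\mu(B_v^*)\ge1-2h$.
\item[(b)] If $u\in B_v^*$, then $\mu(B_u\triangle B_v)\le3h$.
\item[(c)] If $\mu(B_u\cap B_v)>3h$, then $\mu(B_u\triangle B_v)\le6h$.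
\item[(d)] The relation $u\sim v\iff\mu(B_u\triangle B_v)\le6h$ is an equivalence relation on $T$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By Markov's inequality, the set of $z\in B_v$ with $\mu(B_v\setminus B_z)>h$ has measure at most $\alpha(v)/h<h$. With \eqref{eq:Z}, $\mu(B_v\setminus B_v^*)\le h+10^{-9}\le1.1h$ and $\mu(B_v^*)\ge1-\kappa-1.1h\ge1-2h$.

(b) We have $\mu(B_u\setminus B_v)=d(u)-d(v)+\mu(B_v\setminus B_u)\le2\kappa+h$, so $\mu(B_u\triangle B_v)\le2h+2\kappa\le3h$.

(c) By (a), $\mu(B_u^*\cap B_v^*)\ge\mu(B_u\cap B_v)-2.2h>0$. Take $y\in B_u^*\cap B_v^*$. By (b), $\mu(B_u\triangle B_v)\le\mu(B_u\triangle B_y)+\mu(B_y\triangle B_v)\le6h$.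

(d) Only transitivity needs proof. If $u\sim y\sim v$, then $\mu(B_u\triangle B_v)\le12h$, so $\mu(B_u\cap B_v)\ge1-\kappa-12h>3h$, and (c) gives $u\sim v$.
\end{proof}

Part (c) is a dichotomy: two typical blocks are nearly disjoint or nearly equal. Let $C_1,\dots,C_p$ be the classes of $\sim$, called \emph{clusters}. Choose $t_i\in C_i$ and let $U_i=B^*_{t_i}$. By (b), $U_i\subseteq C_i$, so the sets $U_i$ are disjoint. For $u\in C_i$, since $U_i\subseteq B_{t_i}$, we have $\mu(B_u\cap U_i)\ge\mu(U_i)-\mu(B_{t_i}\setminus B_u)\ge1-8h$. The block of $u$ has measure below $1+\kappa$, so little of it is left for the other cores: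
\begin{equation}\label{eq:spill}
\mu\Bigl(B_u\cap\bigcup_{j\ne i}U_j\Bigr)\le(1+\kappa)-(1-8h)\le9h\qquad(u\in C_i).
\end{equation}

\subsection*{Cliques through the cores}
To use that $G$ has no $K_{r+1}$, we need cliques with one vertex in each core. Choosing the vertices one at a time does not work: each chosen vertex excludes measure up to $9h$ from the other cores, and many chosen vertices may together exclude a whole core. The following theorem removes the dependence on the number of cores.

\begin{theorem}[Haxell \cite{Haxell}]\label{thm:haxell}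
If a graph of maximum degree at most $\Delta$ has its vertex set partitioned into nonempty parts of size at least $2\Delta$, then it has an independent set meeting every part.
\end{theorem}

\begin{lemma}\label{lem:transversal}
Let $J\subseteq\{1,\dots,p\}$, and let $U_j'\subseteq U_j$ with $\mu(U_j')\ge18h$ for $j\in J$. Then $G$ has a clique with exactly one vertex in each $U_j'$, $j\in J$.
\end{lemma}

\begin{proof}
Let $F$ be the graph on $\bigcup_{j\in J}U_j'$ whose edges are the pairs that lie in different sets $U_j'$ and are not adjacent in $G$. By \eqref{eq:spill} its maximum degree is at most $9hn/r$, and the parts $U_j'$ are nonempty of size at least $18hn/r$. Theorem~\ref{thm:haxell} gives an independent set of $F$ meeting every part; keep one vertex from each part. Any two of these vertices lie in different parts and form no edge of $F$, so they are adjacent in $G$.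
\end{proof}

The sets $U'_j$ used below have measure at least $0.8$, so Alon's earlier bound $2e\Delta$ in place of $2\Delta$ would also suffice, since $2e\cdot9h<0.8$ (here $e$ is Euler's number).

\begin{lemma}\label{lem:count}
There are exactly $r$ clusters.
\end{lemma}

\begin{proof}
Lemma~\ref{lem:transversal} with $U_j'=U_j$, of measure at least $1-2h$, gives a clique with $p$ vertices, so $p\le r$.

For $p\ge r$ we find a run of the greedy process whose pivots are $r$ typical vertices in different clusters. Let $\Gamma$ be the event $\sum_{i=1}^r(\omega_i-1)^2<\frac1{16}$. By \eqref{eq:budget} and Markov's inequality, $\mathbb{P}(\Gamma^c)\le32\tau$. On $\Gamma$ every $\omega_i$ exceeds $\frac34$, so there are $r$ pivots, and $\Gamma$ is contained in the event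
\[
\Gamma_i=\Bigl\{\mu(R_{i-1})\ge\tfrac34(r-i+1)\Bigr\},
\]
because $\mu(R_{i-1})=\sum_{j\ge i}\omega_j$. Unlike $\Gamma$, the event $\Gamma_i$ is determined by $\mathcal{F}_{i-1}$, and on it $\mathbb{P}(v_i\in Z\mid\mathcal{F}_{i-1})\le\mu(Z)/\mu(R_{i-1})$. Hence, by \eqref{eq:Z} and \eqref{eq:small},
\[
\mathbb{P}(\Gamma,\ \text{some }v_i\in Z)\le\sum_{i=1}^r\mathbb{P}(\Gamma_i,\ v_i\in Z)\le\sum_{i=1}^r\frac{\mu(Z)}{\frac34(r-i+1)}\le\tfrac43M\tau(1+\ln r)\le\tfrac43\cdot10^{-6}.
\]
Since also $32\tau\le M\tau\le10^{-9}$, some run satisfies $\Gamma$ and has $v_1,\dots,v_r\in T$. Suppose that $v_i\sim v_j$ with $i\ne j$ in this run. The disjoint sets $V_i,V_j$ lie in $B_{v_i}\cup B_{v_j}$, so $\frac32<\omega_i+\omega_j\le1+\kappa+6h$, which is false. So the pivots lie in $r$ different clusters.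
\end{proof}

Both halves matter: $p\le r$ lets the clusters serve as a partition in Lemma~\ref{lem:basic}, and $p\ge r$ turns a single edge inside a cluster into a $K_{r+1}$.

\begin{lemma}\label{lem:indep}
Every cluster is an independent set of $G$.
\end{lemma}

\begin{proof}
Suppose that $u,u'\in C_i$ are adjacent. For $j\ne i$ let $U_j'=U_j\setminus(B_u\cup B_{u'})$. By \eqref{eq:spill}, applied to $u$ and to $u'$, $\mu(U_j')\ge1-2h-18h=0.8$. By Lemmas~\ref{lem:transversal} and~\ref{lem:count} there is a clique with $r-1$ vertices, one in each $U_j'$. They lie outside $B_u\cup B_{u'}$, so they are adjacent to both $u$ and $u'$. Together with $u$ and $u'$ they form a $K_{r+1}$, a contradiction.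
\end{proof}

\section{Proof of Theorem~\ref{thm:large}}\label{sec:end}

Let $r\ge10^{100}$ and suppose that \eqref{eq:H} holds. Let $\mathcal{P}$ be the partition $P_1=C_1\cup Z$, $P_i=C_i$ for $2\le i\le r$. By Lemma~\ref{lem:indep}, $C_1\subseteq B_{t_1}$, so $\mu(P_1)\le1+\kappa+10^{-9}\le2$. By the same lemma, every adjacent pair inside a part lies in $P_1$ and has its first or second vertex in $Z$. Hence $\eta(\mathcal{P})\le2\mu(Z)\mu(P_1)\le4M\tau$ by \eqref{eq:Z}. Lemma~\ref{lem:basic} gives $(r-2)\tau<4M\tau$, and $\tau>0$ by Lemma~\ref{lem:greedy}. So $r-2<4M=1.2\cdot10^{23}$, which contradicts $r\ge10^{100}$.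

Thus $f_r(n)\le(1-\frac2r)n$ for all $n>r$. For $r\mid n$ the Tur\'an graph gives equality, and computing the limit $c_r$ along multiples of $r$ gives $c_r=1-\frac2r$. \qed

\begin{remark}
The final step needs a bound on $\mu(Z)$ that is proportional to $\tau$; the absolute bound $10^{-9}$ would be useless there, since $\tau$ may be far smaller. The absolute bounds \eqref{eq:small}, needed for the cluster structure, come from $\tau\le20r^{-1/3}$, and they, rather than the inequality $r-2<4M$, call for $r$ as large as $10^{100}$ with the constants chosen here. The absence of $K_{r+1}$ enters three times: the greedy process ends within $r$ steps, $p\le r$, and clusters are independent. Without it \eqref{eq:budget} can fail from the start: the complete graph $K_n$ with $n>r$ has $q_{\min}=n-2>(1-\frac2r)n$ and $\tau=\frac rn-1<0$.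
\end{remark}

\begin{thebibliography}{9}

\bibitem{Haxell}
P. E. Haxell, \emph{A note on vertex list colouring}, Combin. Probab. Comput. 10 (2001) 345--347.

\bibitem{LNO}
Leonardo de Lima, Vladimir Nikiforov, and Carla Oliveira, \emph{The clique number and the smallest $Q$-eigenvalue of graphs}, arXiv:1508.01784 (2015).

\end{thebibliography}
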